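# Near-extremal joints configurations: the counts are rigid, the hyperplanes are not

When an extremal problem has a sharp bound and every configuration that attains the bound has a rigid shape, the answer one first guesses for the near-extremal case is stability: a configuration that almost attains the bound should have the same shape after a small proportion of it is discarded. For joints of lines this guess is a conjecture from Ting-Wei Chao, Hung-Hsun Hans Yu, "Tight Bound and Structural Theorem for Joints", arXiv:2307.15380 (2023). We shall test it on simple cases, where it looks healthy. Then we shall see that it is true in dimension $2$ and false in every dimension $d\ge 3$, and prove the part of it that survives.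

## 1. Joints, hyperplanes in general position, and the guess of stability

Throughout, $\mathbb F$ is a field and $d\ge 2$ is a fixed integer. For real $x\ge d$ and integer $k\ge0$ we write $\binom xk=x(x-1)\cdots(x-k+1)/k!$.

**Definition (joints).** A *joint* of a finite set $\mathcal L$ of lines in $\mathbb F^d$ is a point contained in $d$ lines of $\mathcal L$ whose directions are linearly independent. A *joints configuration* $(\mathcal J,\mathcal L)$ is a finite set $\mathcal L$ of lines together with a set $\mathcal J$ of joints of $\mathcal L$ (not necessarily all of them). We write $J=|\mathcal J|$ and $L=|\mathcal L|$.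

For instance, the three coordinate axes of $\mathbb F^3$ have one joint, the origin. Three concurrent lines in a common plane of $\mathbb F^3$ have none.

The known sharp bound says: if $L=\binom{x}{d-1}$ with real $x\ge d$, then $J\le\binom xd$. Equality is attained as follows. Take $M\ge d$ hyperplanes in general position, meaning that their $d$-wise intersections are all distinct points. Let $\mathcal L$ be the $\binom M{d-1}$ lines that are $(d-1)$-wise intersections, and $\mathcal J$ the $\binom Md$ points that are $d$-wise intersections. Then $\mathcal J$ is the set of joints of $\mathcal L$, and $x=M$.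

**Definition (structural property).** A set $\mathcal J'\subseteq\mathcal J$ *satisfies the structural property with $\mathcal L$* if the following two conditions hold.

* (i) Every $p\in\mathcal J'$ lies on exactly $d$ lines $\ell_{p,1},\dots,\ell_{p,d}$ of $\mathcal L$.
* (ii) For $p\in\mathcal J'$ let $H_{p,i}$ be the hyperplane through $p$ spanned by the $d-1$ lines $\ell_{p,j}$, $j\ne i$. Whenever $p,p'\in\mathcal J'$ are distinct and lie on a common line $\ell\in\mathcal L$, the $d-1$ hyperplanes $H_{p,i}$ containing $\ell$ coincide, as a set, with the $d-1$ hyperplanes $H_{p',i}$ containing $\ell$.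

In words: (i) is about incidences, and (ii) says that the hyperplanes one sees at a joint stay the same when one walks along a line to another joint. Every configuration attaining $J=\binom xd$ has this property with $\mathcal J'=\mathcal J$.

**Conjecture.** Assume $(\mathcal J,\mathcal L)$ is a joints configuration in $\mathbb F^d$ with $J=(1-o(1))\binom xd$ and $L=\binom x{d-1}$ for some $x\ge d$. Then there is $\mathcal J'\subseteq\mathcal J$ with $|\mathcal J'|=(1-o(1))J$ satisfying the structural property with $\mathcal L$.

Precisely, with $d$ fixed: for every $\varepsilon>0$ there are $\delta>0$ and $x_0$, depending only on $\varepsilon$ and $d$, such that for every field $\mathbb F$ and every joints configuration in $\mathbb F^d$ with $L=\binom x{d-1}$, $x\ge x_0$, $J\ge(1-\delta)\binom xd$, there is $\mathcal J'\subseteq\mathcal J$ with $|\mathcal J'|\ge(1-\varepsilon)J$ satisfying the structural property with $\mathcal L$.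

## 2. Four tests of the guess

### 2.1 Lines in the plane

Let $d=2$, so $x=L$. If $p$ lies on exactly two lines, then the "hyperplanes" $H_{p,i}$ are those two lines, and the only one containing $\ell$ is $\ell$ itself. So (ii) always holds, and only (i) is at stake.

**Proposition 1.** For $d=2$ the conjecture is true. If $J\ge(1-\delta)\binom L2$ with $\delta<1$, all but at most $\frac{\delta}{2(1-\delta)}J$ points of $\mathcal J$ lie on exactly two lines of $\mathcal L$.

*Proof.* Let $m_p\ge2$ be the number of lines of $\mathcal L$ through $p\in\mathcal J$. We have $\binom{m_p}2\ge1$, and $\binom{m_p}2\ge3$ if $m_p\ge3$. Two lines meet in at most one point, so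
$$J+2\,\#\{p\in\mathcal J:m_p\ge3\}\le\sum_{p\in\mathcal J}\binom{m_p}2\le\binom L2\le\frac{J}{1-\delta}.$$
Hence $\#\{p:m_p\ge3\}\le\frac{\delta}{2(1-\delta)}J$. Given $\varepsilon$, choose $\delta$ with $\frac{\delta}{2(1-\delta)}\le\varepsilon$ and take for $\mathcal J'$ the points with $m_p=2$. $\square$

### 2.2 Planes in general position

Let $d=3$, and let $p=\Pi_1\cap\Pi_2\cap\Pi_3$ be a joint of $M$ planes in general position. No fourth plane passes through $p$, so the lines of $\mathcal L$ through $p$ are the three lines $\Pi_i\cap\Pi_j$. The two lines inside $\Pi_1$ span $\Pi_1$, and similarly for the others, so the three planes $H_{p,i}$ are $\Pi_1,\Pi_2,\Pi_3$. Along the line $\Pi_1\cap\Pi_2$, the planes containing the line are $\Pi_1,\Pi_2$ at every joint. This is the picture that condition (ii) records.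

### 2.3 Planes in general position, plus junk

Add $k$ arbitrary lines to the configuration of 2.2. How many of the $\binom M3$ joints can a new line $m$ pass through?

If $m$ lies in none of the planes, it meets each plane at most once. Each joint on $m$ uses three planes, and different joints on $m$ use disjoint triples, so there are at most $M/3$ joints on $m$. If $m$ lies in a plane $\Pi$ (only one, since $m$ is not an old line), then $m$ meets each of the $M-1$ lines $\Pi\cap\Pi_i$ at most once. Each joint on $m$ lies on two of these lines, and different joints use disjoint pairs, so there are at most $(M-1)/2$.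

So at most $kM/2$ joints are touched. Two untouched joints share only old lines and have the same planes as before, so the untouched joints satisfy the structural property. With $k=o(M^2)$ the configuration is near-extremal and the guess survives.

### 2.4 Families of parallel hyperplanes over $\mathbb F_{q^2}$

The last test is less generic and will be the starting point for everything later. Let $q$ be a prime power with $q\ge d$ and $K=\mathbb F_{q^2}$. Write $\bar c=c^q$ and $\mathrm{Tr}(c)=c+\bar c$ for $c\in K$. Recall that $c\mapsto\bar c$ is a field automorphism of $K$ of order two with fixed field $\mathbb F_q$. Thus $\mathrm{Tr}$ is an $\mathbb F_q$-linear map $K\to\mathbb F_q$. Its kernel consists of roots of $X^q+X$, so has at most $q$ elements. Hence $\mathrm{Tr}$ is onto and all its fibers have exactly $q$ elements.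

We first need hyperplanes over the small field $\mathbb F_q$. For $t\in\mathbb F_q$ let
$$n_t=(t^{d-1},\dots,t,1),\qquad P_t=\{y\in\mathbb F_q^d:\ n_t\cdot y=t^d\},$$
with $t^0=1$ also for $t=0$.

**Lemma 2.**

* (a) Any $d$ of the vectors $n_t$ are linearly independent.
* (b) For $D\subset\mathbb F_q$ with $|D|=d$, the hyperplanes $P_t$, $t\in D$, meet in a single point $y_D$. It lies on $P_t$ only for $t\in D$. The points $y_D$ are distinct.
* (c) For $I\subset\mathbb F_q$ with $|I|=d-1$, the set $m_I=\bigcap_{t\in I}P_t$ is an $\mathbb F_q$-line with direction $u^I$ defined by $\sum_iu^I_iX^{d-i}=\prod_{t\in I}(X-t)$. In particular $u^I_1=1$. Distinct $I$ give non-parallel lines $m_I$. Moreover $y_D\in m_I$ if and only if $I\subset D$.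
* (d) Let $|D|=d$ and $t\in D$. Then $n_{t'}\cdot u^{D\setminus t}=0$ for $t'\in D\setminus t$ and $n_t\cdot u^{D\setminus t}\ne0$. The $d$ vectors $u^{D\setminus t}$, $t\in D$, are linearly independent, over $\mathbb F_q$ and over any larger field.

*Proof.* (a) is the Vandermonde determinant. For (b), existence and uniqueness of $y_D$ follow from (a). A point $y$ lies on $P_t$ exactly when $t$ is a root of $X^d-\sum_iy_iX^{d-i}$, a polynomial of degree $d$, so no point lies on more than $d$ of the $P_t$. Therefore $y_D$ lies on $P_t$ only for $t\in D$, and $y_D$ determines $D$. For (c), by (a) the set $m_I$ is a line. A direction $u$ satisfies $n_t\cdot u=0$ for $t\in I$, that is, the polynomial $\sum_iu_iX^{d-i}$, of degree at most $d-1$, vanishes on the $d-1$ elements of $I$. So it is a multiple of $\prod_{t\in I}(X-t)$, which is monic of degree $d-1$. All the $u^I$ have first coordinate $1$ and are distinct, so no two are proportional. The last claim follows from (b). For (d), the first equation is (c). If also $n_t\cdot u^{D\setminus t}=0$, then $u^{D\setminus t}$ would be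 orthogonal to $d$ independent vectors, hence zero, which it is not. If $\sum_{t\in D}c_tu^{D\setminus t}=0$, take the product with $n_{t}$: only the term $c_t\,n_t\cdot u^{D\setminus t}$ remains, so $c_t=0$. This works with $c_t$ in any larger field. $\square$

Now lift to $K^d$ by the coordinatewise trace $f_0(a)=(\mathrm{Tr}\,a_1,\dots,\mathrm{Tr}\,a_d)$. Since $n_t$ has entries in $\mathbb F_q$, we have $n_t\cdot f_0(a)=\mathrm{Tr}(n_t\cdot a)$. So $f_0^{-1}(P_t)$ is the union of the $q$ parallel hyperplanes $\{a\in K^d:n_t\cdot a=s\}$ with $\mathrm{Tr}(s)=t^d$. Altogether there are $q^2$ hyperplanes, in $q$ parallel families of $q$. Take as lines the intersections of $d-1$ hyperplanes from different families, and as joints the intersections of $d$ hyperplanes from different families. A line is given by $I$ and by $q^{d-1}$ choices of the values $s$, and its direction $u^I$ determines $I$. A joint is given by $D$ and $q^d$ choices; its image under $f_0$ is $y_D$, so it lies on no hyperplane of a further family. Thus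
$$L=q^{d-1}\binom q{d-1},\qquad J=q^d\binom qd. \tag{1}$$

**Lemma 3.** Let $d\ge2$, $q\ge d$, and let $L,J$ be as in (1). There is exactly one real $x\ge d$ with $L=\binom x{d-1}$. It satisfies $q^2-(d-2)q\le x\le q^2$, and $J\ge\left(1-\frac{d-1}q\right)\binom xd$.

*Proof.* The function $z\mapsto\binom z{d-1}$ is continuous, unbounded and strictly increasing for $z\ge d-2$. Since $q\ge d$, we have $L\ge q^{d-1}\ge d=\binom d{d-1}$, so $x$ exists and is unique. As $q^2-qi\le q^2-i$ for $i\ge 0$,
$$L=\frac1{(d-1)!}\prod_{i=0}^{d-2}(q^2-qi)\le\binom{q^2}{d-1},\qquad\text{so } x\le q^2 .$$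
Put $z=q^2-(d-2)q=q(q-d+2)\ge2q>d-2$. Each factor $q^2-qi$ with $i\le d-2$ is at least $z$, so $L\ge z^{d-1}/(d-1)!\ge\binom z{d-1}$ and $x\ge z$. Finally $\binom xd=L\frac{x-d+1}d\le L\frac{q^2-d+1}d$ and $J=L\frac{q(q-d+1)}d$, so
$$1-\frac J{\binom xd}\le\frac{(q^2-d+1)-q(q-d+1)}{q^2-d+1}=\frac{(d-1)(q-1)}{q^2-d+1}\le\frac{d-1}q ;$$
the last inequality says $q(q-1)\le q^2-d+1$, that is, $q\ge d-1$. $\square$

So the parallel families are near-extremal. They have the structural property with $\mathcal J'=\mathcal J$: the hyperplane at a joint $a$ belonging to $t\in D$ is $\{w:n_t\cdot w=n_t\cdot a\}$, and moving along a line of direction $u^I$, $I\ni t$, does not change $n_t\cdot a$. The guess has passed its fourth test. This test also shows what would have to be broken: the functional $w\mapsto n_t\cdot w$ that cuts out the hyperplane direction at $a$ does not depend on $a$.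

## 3. Incidences versus hyperplanes

**Theorem A (disproof).** Let $d\ge3$, let $p$ be a prime, $q=p^r\ge d$, and let $\mathbb F$ be any field containing $\mathbb F_{q^2}$. There is a joints configuration $(\mathcal J,\mathcal L)$ in $\mathbb F^d$ with $L=q^{d-1}\binom q{d-1}$ and $J=q^d\binom qd$ such that:

* every $a\in\mathcal J$ lies on exactly $d$ lines of $\mathcal L$;
* if $L=\binom x{d-1}$ with $x\ge d$, then $q^2-(d-2)q\le x\le q^2$ and $J\ge\left(1-\frac{d-1}q\right)\binom xd$;
* every $\mathcal J'\subseteq\mathcal J$ satisfying the structural property meets each line of $\mathcal L$ in at most $c$ points, where $c=1$ unless $(d,p)=(3,2)$, in which case $c=2$. Hence $|\mathcal J'|\le\frac{cL}d=\frac{c\,J}{q(q-d+1)}$.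

Letting $r\to\infty$ we get $x\to\infty$, $J=(1-o(1))\binom xd$ and $|\mathcal J'|=O(J/x)=o(J)$. So the conjecture fails for every $d\ge3$, even over the single field $\overline{\mathbb F_p}$, for each prime $p$.

**Theorem B (what remains true, for every $d\ge2$ and every field).** For every $\varepsilon>0$ there are $\delta>0$ and $x_0$, depending only on $\varepsilon$ and $d$, such that every joints configuration with $L=\binom x{d-1}$, $x\ge x_0$, $J\ge(1-\delta)\binom xd$ satisfies:

1. all but at most $\varepsilon J$ of the joints in $\mathcal J$ lie on exactly $d$ lines of $\mathcal L$ (so the conjecture restricted to condition (i) is true);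
2. there is $\mathcal J'\subseteq\mathcal J$ satisfying the structural property with $|\mathcal J'|\ge(1-\varepsilon)\frac J{dx}$. By Theorem A, for $d\ge3$ the order $J/x$ here cannot be improved.

**Corollary.** The conjecture holds if and only if $d=2$.

The corollary follows from Proposition 1 (or from B(1), as (ii) is automatic for $d=2$) together with Theorem A. Since Theorem A lives in positive characteristic, nothing here settles the conjecture restricted to fields of characteristic $0$.

A sensible first plan is to prove stability by re-running a polynomial-method proof of the upper bound and asking what near-equality forces. Section 7 does this, and it yields strong information: the joints are spread almost evenly over the lines, and most joints lie on only $d$ lines. But the quantities in that argument are determined by which lines pass through which joints. In the parallel families of 2.4 every line carries exactly $q(q-d+1)$ joints: on the line from $I$ there are $q-d+1$ choices of $D\supset I$, and $f_0(a+su^I)=f_0(a)+\mathrm{Tr}(s)u^I$ takes each value $q$ times. The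 configuration of Theorem A has the same incidence numbers exactly, so these counts cannot distinguish the two. That is where the plan stops, at condition (ii).

## 4. A frame that is constant along its own lines

**The aim.** We keep the base picture $P_t,y_D,m_I,u^I$ over $\mathbb F_q$ and the numbers (1). But at a point $a\in K^d$ we replace the direction $u\in\mathbb F_q^d$ by $T_a(u)$, where $T_a$ is a $K$-linear bijection depending on $a$. Two demands make the counting survive:

* (α) along the line $a+K\,T_a(u)$ the vector $T_a(u)$ must not change, so that the line is the same seen from each of its points;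
* (β) some map $f:K^d\to\mathbb F_q^d$ must satisfy $f(a+sT_a(u))=f(a)+\mathrm{Tr}(s)u$.

The simplest thing to try is to change only the last coordinate, by a term bilinear in $(a_1,a_2)$ and $(u_1,u_2)$. Since $d\ge3$, coordinates $1,2$ differ from coordinate $d$.

**A first twist, which fails for odd $q$.** Let $0\ne\epsilon\in K$ and change $u_d$ to $u_d-\epsilon(a_2u_1-a_1u_2)$. Demand (α) holds, because moving to $a+sT_a(u)$ changes $a_2u_1-a_1u_2$ by $su_2u_1-su_1u_2=0$. For (β), look for $f$ with first $d-1$ coordinates $\mathrm{Tr}\,a_i$ and last coordinate $\mathrm{Tr}\,a_d+G(a_1,a_2)$, with $G:K^2\to\mathbb F_q$. Demand (β) becomes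
$$G(a_1+su_1,a_2+su_2)-G(a_1,a_2)=\mathrm{Tr}\bigl(s\epsilon(a_2u_1-a_1u_2)\bigr).$$
Walk from $(0,0)$ to $(a_1,a_2)$ in two ways. Via $(a_1,0)$, the increments are $0$ and $-\mathrm{Tr}(\epsilon a_1a_2)$. Via $(0,a_2)$, they are $0$ and $\mathrm{Tr}(\epsilon a_1a_2)$. So $2\,\mathrm{Tr}(\epsilon a_1a_2)=0$ for all $a_1,a_2\in K$, which is impossible for odd $q$ because $\mathrm{Tr}$ is onto.

**Conjugation repairs the sign.** Use $\bar a_2u_1-\bar a_1u_2$ instead. Demand (α) still holds, since the change is $\bar su_2u_1-\bar su_1u_2=0$ for $u\in\mathbb F_q^d$. The two walks now give $-\mathrm{Tr}(\epsilon\bar a_1a_2)$ and $\mathrm{Tr}(\epsilon a_1\bar a_2)=\mathrm{Tr}(\bar\epsilon\bar a_1a_2)$. They agree for all $a_1,a_2$ exactly when $\bar\epsilon=-\epsilon$, and then $G(a_1,a_2)=\mathrm{Tr}(\epsilon a_1\bar a_2)$ up to a constant. So both the condition on $\epsilon$ and the formula for $f$ are forced on us. The next lemma checks that they suffice.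

Fix $\epsilon\in K^*$ with $\bar\epsilon=-\epsilon$; it exists because $\ker\mathrm{Tr}$ has $q\ge2$ elements. Define
$$f(a)=\bigl(\mathrm{Tr}\,a_1,\dots,\mathrm{Tr}\,a_{d-1},\ \mathrm{Tr}(a_d+\epsilon a_1\bar a_2)\bigr),$$
$$T_a(u)=\bigl(u_1,\dots,u_{d-1},\,u_d-\epsilon(\bar a_2u_1-\bar a_1u_2)\bigr),\qquad T_a^{-1}(w)=\bigl(w_1,\dots,w_{d-1},\,w_d+\epsilon(\bar a_2w_1-\bar a_1w_2)\bigr).$$
For fixed $a$, the map $T_a:K^d\to K^d$ is a $K$-linear bijection.

**Lemma 4.** Let $a\in K^d$, $u\in\mathbb F_q^d$, $s\in K$ and $a'=a+sT_a(u)$. Then $f(a')=f(a)+\mathrm{Tr}(s)u$ and $T_{a'}(u)=T_a(u)$.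

*Proof.* For $i<d$, $\mathrm{Tr}(a_i+su_i)=\mathrm{Tr}\,a_i+u_i\mathrm{Tr}\,s$. For the last coordinate, use $\bar u_2=u_2$:
$$a'_d+\epsilon a'_1\overline{a'_2}=a_d+su_d-s\epsilon\bar a_2u_1+s\epsilon\bar a_1u_2+\epsilon(a_1+su_1)(\bar a_2+\bar su_2)$$
$$=a_d+\epsilon a_1\bar a_2+su_d+\bigl(s\epsilon\bar a_1u_2+\epsilon\bar sa_1u_2\bigr)+\epsilon s\bar s\,u_1u_2 .$$
Put $e=s\epsilon\bar a_1u_2$. Then $\bar e=-\epsilon\bar sa_1u_2$, so the bracket is $e-\bar e$, which has trace $0$. The last term has trace $(\epsilon+\bar\epsilon)s\bar su_1u_2=0$. Taking traces proves the first claim. For the second, $T_{a'}(u)$ and $T_a(u)$ differ only in the last coordinate, by $-\epsilon(\bar su_2u_1-\bar su_1u_2)=0$. $\square$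

## 5. The twisted configuration

We prove Theorem A. Steps 1–5 work over $K=\mathbb F_{q^2}$; Step 6 passes to larger fields.

**Step 1: lines upstairs.** *This step lifts $\mathbb F_q$-lines to families of disjoint $K$-lines.* Every fiber of $f$ has exactly $q^d$ elements: choose $a_1,\dots,a_{d-1}$ with prescribed traces ($q$ choices each), and then $\mathrm{Tr}\,a_d$ is prescribed ($q$ choices). For $0\ne u\in\mathbb F_q^d$ put $\ell(a,u)=a+K\,T_a(u)$. By Lemma 4, $\ell(a',u)=\ell(a,u)$ for all $a'\in\ell(a,u)$, and $f$ maps $\ell(a,u)$ onto the $\mathbb F_q$-line $f(a)+\mathbb F_qu$, because $\mathrm{Tr}$ is onto. Let $m$ be an $\mathbb F_q$-line of direction $u$. The lines $\ell(a,u)$ with $a\in f^{-1}(m)$ lie in $f^{-1}(m)$, and two of them that share a point are equal. So they partition $f^{-1}(m)$, which has $q\cdot q^d$ points. Each line has $q^2$ points, so there are $q^{d-1}$ of them.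

**Step 2: the configuration and its size.** *This step defines $(\mathcal J,\mathcal L)$ and recovers the numbers (1).* Let $\mathcal L$ be the set of all $\ell(a,u^I)$ with $|I|=d-1$ and $a\in f^{-1}(m_I)$, and let $\mathcal J=\bigcup_{|D|=d}f^{-1}(y_D)$. For a line $\ell\in\mathcal L$ arising from $I$ we have $f(\ell)=m_I$, which determines $I$ by Lemma 2(c). So $L=q^{d-1}\binom q{d-1}$. The points $y_D$ are distinct, so $J=q^d\binom qd$. Lemma 3 now gives the second bullet of Theorem A.

**Step 3: joints.** *This step shows that each point of $\mathcal J$ is a joint on exactly $d$ lines.* Let $a\in f^{-1}(y_D)$. A line of $\mathcal L$ through $a$ arising from $I$ must be $\ell(a,u^I)$, by Step 1. It belongs to $\mathcal L$ if and only if $y_D=f(a)\in m_I$, that is, $I\subset D$. So exactly $d$ lines of $\mathcal L$ pass through $a$, with directions $T_a(u^{D\setminus t})$, $t\in D$. The vectors $u^{D\setminus t}$ are independent over $K$ by Lemma 2(d), and $T_a$ is a $K$-linear bijection. So $a$ is a joint on exactly $d$ lines.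

**Step 4: the hyperplanes at a joint.** *This step writes each hyperplane by a normalized functional, to see how it varies with $a$.* Let $a\in f^{-1}(y_D)$ and $t\in D$, and let $H_{a,t}$ be the hyperplane spanned by the lines $\ell(a,u^{D\setminus t'})$, $t'\in D\setminus t$. All these $u^{D\setminus t'}$ satisfy $n_t\cdot u^{D\setminus t'}=0$. Hence the functional $\lambda_{a,t}(w)=n_t\cdot T_a^{-1}(w)$ vanishes on the $d-1$ independent directions $T_a(u^{D\setminus t'})$, and $H_{a,t}=a+\ker\lambda_{a,t}$. From the formula for $T_a^{-1}$, the coefficient vector of $\lambda_{a,t}$ is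
$$\bigl(t^{d-1}+\epsilon\bar a_2,\ t^{d-2}-\epsilon\bar a_1,\ t^{d-3},\dots,t,\,1\bigr). \tag{2}$$
For $d=3$ this reads $(t^2+\epsilon\bar a_2,\ t-\epsilon\bar a_1,\ 1)$. Functionals with the same kernel are proportional, and the last entry of (2) is $1$. Therefore $\ker\lambda_{a,t}=\ker\lambda_{a',t'}$ implies $\lambda_{a,t}=\lambda_{a',t'}$.

**Step 5: two structural joints on a line are too many.** *This step proves the third bullet.* Let $\ell\in\mathcal L$ arise from $I$, and let $b\in\ell\cap\mathcal J$ with $f(b)=y_D$, so $I\subset D$ and $\ell=\ell(b,u^I)$. For $t\in I$, the line $\ell$ is among those spanning $H_{b,t}$. For the remaining $t\in D\setminus I$, the hyperplane $H_{b,t}$ is spanned by the other $d-1$ lines, so it does not contain $\ell$ by independence. Hence the $d-1$ hyperplanes at $b$ containing $\ell$ are the $H_{b,t}$ with $t\in I$. The index set $I$ is the same for all $b\in\ell\cap\mathcal J$. Also, since $u^I_1=1$, the point $a+sT_a(u^I)$ of $\ell$ has first coordinate $a_1+s$, so distinct points of $\ell$ have distinct first coordinates.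

Let $\mathcal J'$ satisfy the structural property and let $b\ne b'$ both lie in $\mathcal J'\cap\ell$. By (ii) and Step 4,
$$\{\lambda_{b,t}:t\in I\}=\{\lambda_{b',t}:t\in I\}. \tag{3}$$
By (2), the difference
$$\Delta=\lambda_{b',t}-\lambda_{b,t}=\bigl(\epsilon(\bar b'_2-\bar b_2),\,-\epsilon(\bar b'_1-\bar b_1),\,0,\dots,0\bigr)$$
does not depend on $t$, and $\Delta\ne0$ because $b_1\ne b'_1$.

If $d\ge4$, entry number $d-1\ge3$ of (2) is $t$. Take $t\in I$; by (3), $\lambda_{b,t}=\lambda_{b',t'}$ for some $t'\in I$. Comparing entries $d-1$ gives $t=t'$, so $\Delta=0$, a contradiction. Hence $|\mathcal J'\cap\ell|\le1$.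

If $d=3$, then $|I|=2$, and $S=\{\lambda_{b,t}:t\in I\}$ has two elements, as their second entries differ. By (3), $S+\Delta=S$. Translation by $\Delta\neq0$ fixes no element, so it swaps the two, and $2\Delta=0$. Hence $p=2$. So $|\mathcal J'\cap\ell|\le1$ for odd $p$. For $p=2$, the set $S$ is the same for all $b\in\mathcal J'\cap\ell$. Fix $t_0\in I$. The map $b\mapsto\lambda_{b,t_0}$ takes values in $S$ and is injective on $\mathcal J'\cap\ell$, since the second entry in (2) determines $b_1$. Hence $|\mathcal J'\cap\ell|\le2$.

Each point of $\mathcal J'$ is on exactly $d$ lines, so $d|\mathcal J'|=\sum_\ell|\mathcal J'\cap\ell|\le cL$. As $J=L\frac{q(q-d+1)}d$, this gives $|\mathcal J'|\le\frac{cL}d=\frac{cJ}{q(q-d+1)}$.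

**Step 6: larger fields.** *This step moves the configuration to any field $\mathbb F\supseteq K$.* Replace each line $\ell=a+Kv$ by $\ell_{\mathbb F}=a+\mathbb Fv$, and keep $\mathcal J\subset K^d$. If $a+cv\in K^d$ with $c\in\mathbb F$, then $cv_i\in K$ for a coordinate $v_i\ne0$ of $v$, so $c\in K$. Thus $\ell_{\mathbb F}\cap K^d=\ell$. Distinct lines stay distinct, and incidences with points of $K^d$ do not change. Vectors of $K^d$ independent over $K$ stay independent over $\mathbb F$, so joints stay joints and the hyperplanes become $a+\ker_{\mathbb F}\lambda_{a,t}$ with the same functionals (2). Two functionals over $\mathbb F$ with the same kernel are proportional, so Step 5 applies word for word. This proves Theorem A. $\blacksquare$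

**Step 7: the conjecture fails.** *This step negates the quantifiers.* Fix $d\ge3$ and $\varepsilon=\frac12$. Given $\delta>0$ and $x_0$, choose a power $q\ge d$ of a prime $p$ so large that $\frac{d-1}q<\delta$, $q^2-(d-2)q\ge x_0$ and $\frac2{q(q-d+1)}<\frac12$. The configuration of Theorem A satisfies the hypotheses, but no $\mathcal J'$ with $|\mathcal J'|\ge\frac12J$ has the structural property. For each prime $p$ we may take $q$ a power of $p$ and $\mathbb F=\overline{\mathbb F_p}$. Moreover $q(q-d+1)\ge x-(d-1)q=(1-o(1))x$, since $x\le q^2$ and $x\sim q^2$. So every structural $\mathcal J'$ has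
$$|\mathcal J'|\le(c+o(1))\frac Jx,\qquad c\le2. \tag{4}$$

## 6. One line over $\mathbb F_9$, with its three pairs of planes

It helps to see the planes move. Take $d=q=3$, so $K=\mathbb F_9=\mathbb F_3(i)$ with $i^2=-1$ and $\bar i=-i$, and $\epsilon=i$. There is one set $D=\{0,1,2\}$, and $X^3-y_1X^2-y_2X-y_3=X^3-X$ gives $y_D=(0,1,0)$. (This case is too small to be near-extremal; it only shows the mechanism.) For $I=\{0,1\}$, $X(X-1)=X^2-X$ gives $u^I=(1,-1,0)$.

The point $a=(0,-1,0)$ has $f(a)=(0,\mathrm{Tr}(-1),0)=(0,1,0)$, so $a\in\mathcal J$, and $T_a(u^I)=(1,-1,-i(-1))=(1,-1,i)$. The joints on this line $\ell$ are the points $a+s(1,-1,i)$ with $\mathrm{Tr}\,s=0$, that is $s\in\{0,i,-i\}$: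
$$a=(0,-1,0),\qquad b=(i,-1-i,-1),\qquad b'=(-i,-1+i,1).$$
As a check, $\mathrm{Tr}(b_3+ib_1\bar b_2)=\mathrm{Tr}(-1+i\cdot i\,(-1+i))=\mathrm{Tr}(-i)=0$. By (2), the planes containing $\ell$ have coefficient vectors $(t^2+i\bar a_2,\,t-i\bar a_1,\,1)$, $t=0,1$:

* at $a$: $(-i,0,1)$ and $(1-i,1,1)$;
* at $b$: $(-1-i,-1,1)$ and $(-i,0,1)$;
* at $b'$: $(1-i,1,1)$ and $(-1-i,-1,1)$.

All three vectors vanish on $(1,-1,i)$, as they must. Any two of the joints share exactly one plane through $\ell$, but no two share both. So at most one of the three joints can be in $\mathcal J'$.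

## 7. What near-equality does force: even distribution for every selection

We now prove Theorem B, for $d\ge2$ and any field. From here on $p$ denotes a joint. The first three steps use the polynomial method with handicaps in the style of Yu–Zhao ("Joints tightened"); the proofs are given in full.

**Definition (selection).** A *selection* $\sigma$ assigns to each $p\in\mathcal J$ a set $\sigma(p)$ of $d$ lines of $\mathcal L$ through $p$ with independent directions. Put $\mathcal J_\ell=\{p:\ell\in\sigma(p)\}$ and $N_\sigma(\ell)=|\mathcal J_\ell|$. Thus $\sum_\ell N_\sigma(\ell)=dJ$.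

For example, a joint of $\mathbb F^3$ at the origin with the three axes and the line spanned by $(1,1,0)$ has three possible sets $\sigma(p)$: all triples of these four lines except the triple in the plane $w_3=0$.

Two reminders. Over any field, the *Taylor coefficients* of a polynomial $g$ at a point are the coefficients of $g$ in affine coordinates centered there, and the *multiplicity* of $g\neq0$ at the point is the least total degree of a nonzero term. It does not depend on the affine coordinates, because an invertible linear change maps homogeneous parts to homogeneous parts. The coefficient $Dg$ of $z^\gamma$ in $g(y+z)$ is a Hasse derivative. If $g=\sum_\beta c_\beta v^\beta$ in coordinates $v$ centered at a point and parallel to $y$, then $Dg=\sum_\beta c_\beta\binom\beta\gamma v^{\beta-\gamma}$, with $\binom\beta\gamma=\prod_i\binom{\beta_i}{\gamma_i}$. So if $g$ has multiplicity $r$ at the point, all terms of $Dg$ there have degree at least $r-|\gamma|$.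

**Step 1: a vanishing lemma with handicaps.** *This step bounds below a sum of products of local quotas.* Let $\alpha\in\mathbb Z^{\mathcal J}$ and $n\ge1$, and fix a total order on $\mathcal J$. Order $\mathcal J\times\mathbb Z$ by $(p,r)\prec(p',r')$ if $r-\alpha_p<r'-\alpha_{p'}$, or these are equal and $p<p'$. This order is unchanged when the same integer is added to both $r$ and $r'$. For $\ell$ with $N_\sigma(\ell)\ge1$, let $b_{p,\ell}$ be the number of $r\ge0$ such that $(p,r)$ is among the first $n+1$ elements of $\mathcal J_\ell\times\mathbb Z_{\ge0}$. These $r$ are $0,1,\dots,b_{p,\ell}-1$, and $\sum_{p\in\mathcal J_\ell}b_{p,\ell}=n+1$.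

For example, if $\mathcal J_\ell=\{p,p'\}$, $n=2$, $\alpha_p=0$, $\alpha_{p'}=1$, the first three pairs are $(p',0)$ and then $(p,0),(p',1)$ in some order. So $b_{p,\ell}=1$ and $b_{p',\ell}=2$: a larger handicap gives a larger quota.

**Claim 1.** $\displaystyle\sum_{p\in\mathcal J}\prod_{\ell\in\sigma(p)}b_{p,\ell}\ge\binom{n+d}d$.

*Proof.* At each $p$ use affine coordinates $y$ centered at $p$ whose axes are the lines $\ell_1,\dots,\ell_d$ of $\sigma(p)$. Require of a polynomial $g$ of degree at most $n$ that, for each $p$, the coefficient of $y^\gamma$ at $p$ vanishes whenever $\gamma_i<b_{p,\ell_i}$ for all $i$. These are $\sum_p\prod_\ell b_{p,\ell}$ linear conditions on a space of dimension $\binom{n+d}d$. If the claim fails, some $g\ne0$ satisfies all of them.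

Let $r_p$ be the multiplicity of $g$ at $p$, and choose $p$ with $(p,r_p)$ minimal for $\prec$. Write $g=\sum_\beta c_\beta y^\beta$ at this $p$ and pick $\gamma$ with $|\gamma|=r_p$ and $c_\gamma\ne0$. By the conditions, $\gamma_i\ge b_{p,\ell_i}$ for some $i$. Let $\gamma'$ be $\gamma$ with its $i$-th entry replaced by $0$, let $Dg$ be the coefficient of $z^{\gamma'}$ in $g(y+z)$, and let $h=Dg|_{\ell_i}$. On $\ell_i$ all $y_j$ with $j\ne i$ vanish, so only the $\beta$ with $\beta_j=\gamma_j$ for all $j\ne i$ contribute, with binomial factor $1$: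
$$h(y_i)=\sum_{\beta:\ \beta_j=\gamma_j\,(j\ne i)}c_\beta\,y_i^{\beta_i}.$$
The coefficient of $y_i^{\gamma_i}$ is $c_\gamma\neq0$, so $h\ne0$; and $\deg h\le n$.

We now find too many zeros of $h$. At $p'\in\mathcal J_{\ell_i}$, $h$ vanishes to order at least $r_{p'}-|\gamma'|$, by the second reminder. By minimality $(p',r_{p'})$ does not precede $(p,r_p)$. Subtract $|\gamma'|$ from both: $(p',r_{p'}-|\gamma'|)$ does not precede $(p,r_p-|\gamma'|)=(p,\gamma_i)$. So if $r\ge0$ and $(p',r)\prec(p,\gamma_i)$, then $(p',r)\prec(p',r_{p'}-|\gamma'|)$, that is, $r<r_{p'}-|\gamma'|$, and the $r$-th Taylor coefficient of $h$ at $p'$ vanishes. Since $\gamma_i\ge b_{p,\ell_i}$, the pair $(p,\gamma_i)$ is not among the first $n+1$ pairs of $\mathcal J_{\ell_i}\times\mathbb Z_{\ge0}$, so all of those precede it. Hence at each $p'\in\mathcal J_{\ell_i}$ the Taylor coefficients of $h$ of orders $0,\dots,b_{p',\ell_i}-1$ vanish. Thus $h$ has zeros of total multiplicity at least $n+1>\deg h$, so $h=0$, a contradiction. $\square$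

**Step 2: passing to the limit.** *This step replaces integer quotas by real weights that sum to $1$ on each line.* For $\alpha\in\mathbb R^{\mathcal J}$ and $\ell$ with $N_\sigma(\ell)\ge1$, put $\Phi_\ell(c)=\sum_{p\in\mathcal J_\ell}(\alpha_p+c)^+$. This function is continuous, is $0$ for $c\le-\max_{\mathcal J_\ell}\alpha$, and then strictly increases to infinity. Let $c_\ell$ be the unique real with $\Phi_\ell(c_\ell)=1$, and let $a_{p,\ell}=(\alpha_p+c_\ell)^+$. If each $\alpha_p$ moves by at most $\eta$, then $c_\ell$ moves by at most $\eta$: with the new $\alpha$, the sum at $c_\ell+\eta$ is at least $1$ and the sum at $c_\ell-\eta$ is at most $1$. So $c_\ell$ and $a_{p,\ell}$ are continuous in $\alpha$.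

For two joints on $\ell$ with $\alpha=(0,0)$ the weights are $\frac12,\frac12$; with $\alpha=(0,2)$ one finds $c_\ell=-1$ and weights $0,1$.

**Claim 2.** $\displaystyle\sum_{p\in\mathcal J}\prod_{\ell\in\sigma(p)}a_{p,\ell}\ge\frac1{d!}$.

*Proof.* Apply Claim 1 with the integers $\lfloor n\alpha_p\rfloor$. On a line $\ell$, let $\theta_n$ be the value of $r-\lfloor n\alpha_p\rfloor$ at the last of the first $n+1$ pairs. The first $n+1$ pairs are all the pairs with $r-\lfloor n\alpha_p\rfloor<\theta_n$ and some of those with equality. For given $p$ there are $(\lfloor n\alpha_p\rfloor+\theta_n)^+$ values $r\ge0$ of the first kind and at most one of the second. So $|b_{p,\ell}-(\lfloor n\alpha_p\rfloor+\theta_n)^+|\le1$ and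
$$\left|\frac{b_{p,\ell}}n-\Bigl(\alpha_p+\frac{\theta_n}n\Bigr)^+\right|\le\frac2n .$$
Summing over $p\in\mathcal J_\ell$ and using $\sum_pb_{p,\ell}=n+1$, we get $\Phi_\ell(\theta_n/n)\to1$. Since $\Phi_\ell$ is nondecreasing, and strictly increasing near $c_\ell$, this forces $\theta_n/n\to c_\ell$, and so $b_{p,\ell}/n\to a_{p,\ell}$. Divide Claim 1 by $n^d$ and let $n\to\infty$; the right side tends to $1/d!$. $\square$

**Step 3: equalizing the products.** *This step chooses $\alpha$ so that AM–GM can be applied with the same value at each joint.* Consider the bipartite graph on $\mathcal J$ and the lines with $N_\sigma\ge1$, joining $p$ and $\ell$ when $\ell\in\sigma(p)$. Let $C$ be a component, with joint set $\mathcal J_C$ of size $J_C\ge1$ and $L_C$ lines. All lines of $\sigma(p)$, $p\in\mathcal J_C$, lie in $C$, and all of $\mathcal J_\ell$ lies in $C$ for $\ell$ in $C$. So Claim 2 applies to $C$ alone.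

**Claim 3.** Some $\alpha\in\mathbb R^{\mathcal J_C}$ makes all $W_p=\prod_{\ell\in\sigma(p)}a_{p,\ell}$, $p\in\mathcal J_C$, equal.

*Proof.* Adding a constant to $\alpha$ does not change the weights $a_{p,\ell}$, so normalize $\alpha_{p_0}=0$ for one $p_0$. Let $m(\alpha)=\min_pW_p$, a continuous function. At $\alpha=0$ all weights are $1/N_\sigma(\ell)$, so $m(0)>0$. If $m(\alpha)\ge m(0)$, then all $a_{p,\ell}>0$. So for $p,p'\in\mathcal J_\ell$ we have $|\alpha_p-\alpha_{p'}|=|a_{p,\ell}-a_{p',\ell}|<1$. As $C$ is connected, the set $\{\alpha:\alpha_{p_0}=0,\ m(\alpha)\ge m(0)\}$ is bounded. It is closed and contains $0$, so $m$ attains its maximum.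

Among the maximizers choose one for which the set $P$ of $p$ with $W_p=m$ is smallest. Suppose $P\ne\mathcal J_C$. Lower $\alpha_{p'}$ by a small $\eta>0$ for all $p'\notin P$. Then every $c_\ell$ weakly increases, so $W_p$ weakly increases for $p\in P$. As $C$ is connected, some line $\ell$ is selected by some $p\in P$ and by some $p'\notin P$. Since $a_{p',\ell}>0$, lowering $\alpha_{p'}$ strictly lowers the sum on $\ell$ at the old $c_\ell$, so $c_\ell$ strictly increases. Therefore $a_{p,\ell}$ strictly increases, and so does $W_p$, its other factors being positive and weakly increasing. For small $\eta$, $W_{p'}>m$ stays true for $p'\notin P$ by continuity. After renormalizing, either $m$ has increased or there are fewer minimizers: a contradiction. So $P=\mathcal J_C$. $\square$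

Write the common value as $W_p=w^d$ with $w>0$. Claim 2 gives $J_Cw^d\ge\frac1{d!}$. Sum $\sum_{p\in\mathcal J_\ell}a_{p,\ell}=1$ over the lines of $C$ and use AM–GM at each $p$:
$$L_C=\sum_{p\in\mathcal J_C}\ \sum_{\ell\in\sigma(p)}a_{p,\ell}\ \ge\ d\,w\,J_C\ \ge\ \frac d{(d!)^{1/d}}\,J_C^{(d-1)/d}=\Bigl(\frac{J_C}\kappa\Bigr)^{(d-1)/d}, \tag{5}$$
$$\kappa=\Bigl(\frac{d!}{d^d}\Bigr)^{1/(d-1)}=\frac{(d-1)!^{1/(d-1)}}d .$$
Thus $J_C\le\kappa L_C^{d/(d-1)}$ for each component. Sums of $(d/(d-1))$-th powers are at most the power of the sum, so $J\le\kappa L^{d/(d-1)}$, and likewise for any collection of components.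

**Step 4: near-equality spreads the joints evenly.** *This step turns near-equality in (5) into control of $N_\sigma$ on every set of lines.* Assume $L\ge1$ and
$$J\ge(1-\delta_1)\kappa L^{d/(d-1)},\qquad0<\delta_1\le\frac1{2d}. \tag{6}$$
Put $\delta_2=(d-1)\delta_1<\frac12$, $\delta_3=d\delta_1\le\frac12$, $\mu=dJ/L$ and $\tau=7\sqrt{\delta_3}$.

**Claim 4.** For every selection $\sigma$ and every $A\subseteq\mathcal L$,
$$\Bigl|\sum_{\ell\in A}N_\sigma(\ell)-\mu|A|\Bigr|\le\tau\mu L=\tau dJ. \tag{7}$$

*Proof.* First, one component carries almost everything. Let $C$ be a component with $L_C$ maximal. Then $J\le\kappa\sum_{C'}L_{C'}^{d/(d-1)}\le\kappa L_C^{1/(d-1)}\sum_{C'}L_{C'}\le\kappa L_C^{1/(d-1)}L$. With (6) this gives $L_C\ge(1-\delta_1)^{d-1}L\ge(1-\delta_2)L$. The other components have at most $\delta_2L$ lines together, so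
$$J-J_C\le\kappa(\delta_2L)^{d/(d-1)}\le\delta_2\kappa L^{d/(d-1)}\le\frac{\delta_2J}{1-\delta_1}\le2\delta_2J .$$
Hence $J_C\ge(1-2\delta_2)J$, and also $J_C\ge(1-\delta_1-\delta_2)\kappa L^{d/(d-1)}=(1-\delta_3)\kappa L^{d/(d-1)}$. With (5), and since $(1-\delta_3)^{(d-1)/d}\ge1-\delta_3$,
$$(1-\delta_3)L\le dwJ_C\le L_C\le L. \tag{8}$$

Second, the weights in $C$ are mostly close to $w$. Put $y_{p,\ell}=a_{p,\ell}/w>0$ and $h(y)=y-1-\ln y\ge0$. Since $\prod_{\ell\in\sigma(p)}y_{p,\ell}=1$, the logarithms cancel and (8) gives
$$H:=\sum_{p\in\mathcal J_C}\sum_{\ell\in\sigma(p)}h(y_{p,\ell})=\frac{L_C}w-dJ_C\le\delta_3\frac Lw .$$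
For $y\ge1$, $h(y)=\int_1^y\frac{t-1}t\,dt\ge\frac{(y-1)^2}{2y}$. So $v=y-1$ satisfies $v^2\le2h(1+v)$, whence $v\le h+\sqrt{h^2+2h}\le2h+\sqrt{2h}$. Sum over the $dJ_C$ pairs $(p,\ell)$, using Cauchy–Schwarz and $dJ_C\le L/w$ from (8):
$$\sum_{p,\ell}(y_{p,\ell}-1)^+\le2H+\sqrt{2H\cdot dJ_C}\le\bigl(2\delta_3+\sqrt{2\delta_3}\bigr)\frac Lw\le4\sqrt{\delta_3}\,\frac Lw ,$$
since $2\delta_3\le\sqrt{2\delta_3}$ for $\delta_3\le\frac12$ and $2\sqrt2<4$.

Third, we read off $N_\sigma$. For $\ell$ in $C$ we have $\sum_{p\in\mathcal J_\ell}y_{p,\ell}=\frac1w$, so $N_\sigma(\ell)=\frac1w-\sum_{p\in\mathcal J_\ell}(y_{p,\ell}-1)$. At least $|A|-\delta_2L$ lines of $A$ are in $C$, so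
$$\sum_{\ell\in A}N_\sigma(\ell)\ge\frac1w\bigl(|A|-\delta_2L-4\sqrt{\delta_3}L\bigr).$$
If the bracket is negative, then $|A|<\tau L$, and $\sum_AN_\sigma\ge0>\mu|A|-\tau\mu L$. Otherwise use $\frac1w\ge\frac{dJ_C}L\ge(1-2\delta_2)\mu$, where $1-2\delta_2>0$, and $|A|\le L$:
$$\sum_{\ell\in A}N_\sigma(\ell)\ge\mu|A|-(3\delta_2+4\sqrt{\delta_3})\mu L\ge\mu|A|-\tau\mu L ,$$
because $3\delta_2\le3\delta_3\le3\sqrt{\delta_3}$. This is the lower bound in (7). Apply it to $\mathcal L\setminus A$ and use $\sum_{\ell\in\mathcal L}N_\sigma(\ell)=dJ=\mu L$ to get the upper bound. $\square$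

**Step 5: most joints lie on exactly $d$ lines.** *This step proves B(1).* With a single selection one gets stuck: a joint may lie on further lines that the selection ignores, and nothing in Step 4 for that selection notices them. But (7) holds for every selection with the same $\mu$ and $\tau$. So we compare two selections that differ by using an extra line, and arrange that all the differences have the same sign.

Assume (6), and let $Q$ be the set of joints in $\mathcal J$ on at least $d+1$ lines of $\mathcal L$. Fix a selection $p\mapsto B_p$. For $p\in Q$ take a line $\ell'_p\notin B_p$ of $\mathcal L$ through $p$. Its direction, expanded in the directions of $B_p$, has a nonzero coefficient on some $\ell_p\in B_p$. So $B'_p=(B_p\setminus\{\ell_p\})\cup\{\ell'_p\}$ also has independent directions. Partition $\mathcal L=A\sqcup B$ at random, each line going to either side with probability $\frac12$, independently. As $\ell_p\ne\ell'_p$, each $p\in Q$ has $\ell_p\in A$ and $\ell'_p\in B$ with probability $\frac14$. Fix a partition for which the set $S$ of such $p$ has $|S|\ge|Q|/4$.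 Let $\sigma_S$ use $B'_p$ for $p\in S$ and $B_p$ otherwise, and let $\sigma_\emptyset$ use $B_p$ everywhere. Each $p\in S$ trades a line of $A$ for a line of $B$, so
$$|S|=\sum_{\ell\in B}N_{\sigma_S}(\ell)-\sum_{\ell\in B}N_{\sigma_\emptyset}(\ell)\le2\tau dJ$$
by (7) for both selections. Therefore
$$|Q|\le8\tau dJ=56\,d\sqrt{d\delta_1}\,J. \tag{9}$$

It remains to connect (6) with the hypothesis of Theorem B. Let $L=\binom x{d-1}$ and $J\ge(1-\delta)\binom xd$, with $0<\delta<1$ and $x\ge x_0\ge d^2$. From $L\le\frac{x^{d-1}}{(d-1)!}$ we get $\kappa L^{d/(d-1)}\le\frac{(d-1)!^{1/(d-1)}}d\cdot\frac{x^d}{(d-1)!^{d/(d-1)}}=\frac{x^d}{d!}$. On the other side, $\binom xd=\frac{x^d}{d!}\prod_{i=0}^{d-1}(1-\frac ix)\ge(1-\frac{d^2}x)\frac{x^d}{d!}$. So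
$$J\ge(1-\delta)\Bigl(1-\frac{d^2}x\Bigr)\frac{x^d}{d!}\ge\Bigl(1-\delta-\frac{d^2}x\Bigr)\kappa L^{d/(d-1)} ,$$
and (6) holds with any $\delta_1\le\frac1{2d}$ such that $\delta+\frac{d^2}{x_0}\le\delta_1$. Given $\varepsilon$, choose $\delta_1\le\frac1{2d}$ with $56d\sqrt{d\delta_1}\le\varepsilon$, and then $\delta=\delta_1/2$ and $x_0=2d^2/\delta_1$. These depend only on $\varepsilon$ and $d$. Each joint lies on at least $d$ lines, so (9) is B(1).

**Step 6: a structural set of size about $J/(dx)$.** *This step proves B(2) by choosing joints no two of which share a line, so that (ii) is vacuous.* We may assume $\varepsilon<1$. Assume (6), let $\sigma$ be any selection, put $\eta=\varepsilon/2$, and let $A=\{\ell:N_\sigma(\ell)>(1+\eta)\mu\}$. By (7), $(1+\eta)\mu|A|\le\mu|A|+\tau\mu L$, so $|A|\le\tau L/\eta$. By (7) again, $\sum_{\ell\in A}N_\sigma(\ell)\le\bigl(\frac\tau\eta+\tau\bigr)dJ$. Let $\mathcal J_1$ be the set of $p\in\mathcal J\setminus Q$ with $\sigma(p)\cap A=\emptyset$. At most $\sum_{\ell\in A}N_\sigma(\ell)$ joints have $\sigma(p)\cap A\ne\emptyset$, so with (9)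
$$|\mathcal J_1|\ge\Bigl(1-8\tau d-d\bigl(\tfrac\tau\eta+\tau\bigr)\Bigr)J .$$
For $p\in\mathcal J_1$, $\sigma(p)$ is the set of all lines of $\mathcal L$ through $p$. So if $p,p'\in\mathcal J_1$ share a line $\ell$ of $\mathcal L$, then $\ell\in\sigma(p)$ and $p'\in\mathcal J_\ell$. Hence $p$ shares a line with at most $d((1+\eta)\mu-1)$ other points of $\mathcal J_1$. Pick points of $\mathcal J_1$ greedily, each time deleting the chosen point and all points that share a line with it. Each round deletes at most $1+d((1+\eta)\mu-1)\le d(1+\eta)\mu$ points. The result is $\mathcal J'\subseteq\mathcal J_1$, no two of whose points share a line of $\mathcal L$, with $|\mathcal J'|\ge\frac{|\mathcal J_1|}{d(1+\eta)\mu}$. It satisfies (i) because $\mathcal J'\cap Q=\emptyset$, and (ii) vacuously.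

By the bound of Step 3,
$$\mu=\frac{dJ}L\le d\kappa L^{1/(d-1)}=\bigl((d-1)!\,L\bigr)^{1/(d-1)}\le x .$$
Now choose $\delta_1$ so small that $9d\tau+\frac{d\tau}\eta\le\frac\varepsilon2$, and then $\delta,x_0$ as in Step 5. As $\frac1{1+\eta}\ge1-\frac\varepsilon2$,
$$|\mathcal J'|\ge\Bigl(1-\frac\varepsilon2\Bigr)^2\frac J{dx}\ge(1-\varepsilon)\frac J{dx} .$$
Taking the smaller $\delta$ and the larger $x_0$ for the two parts proves both at once. By (4), for $d\ge3$ the order $J/x$ cannot be improved. This completes the proof of Theorem B. $\blacksquare$
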